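# Nesterov's method on gentle slopes: two weighted sums that diverge in the critical case

## 1. A slope of one percent

Take the function on $\mathbb R$
$$f(x)=\begin{cases}\dfrac{x^2}{2}, & |x|\le \frac1{100},\\[2mm] \dfrac{|x|}{100}-\dfrac1{20000}, & |x|\ge\frac1{100}.\end{cases}$$
It is convex, its derivative is $x$ near the origin and $\pm\frac1{100}$ outside, so $f'$ is $1$-Lipschitz; the minimizer is $0$ and the minimum is $0$. Run the accelerated gradient method with step size $1$ from $x_0=x_1=1$: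
$$y_k=x_k+\frac{k-1}{k+2}(x_k-x_{k-1}),\qquad x_{k+1}=y_k-f'(y_k),\qquad k\ge1 .$$

Write $v_k=x_k-x_{k-1}$. As long as $y_k\ge\frac1{100}$, the derivative is the constant $\frac1{100}$ and
$$v_{k+1}=\frac{k-1}{k+2}v_k-\frac1{100}.$$
By hand, $v_2=-\frac4{400}$, $v_3=-\frac14\cdot\frac4{400}-\frac4{400}=-\frac5{400}$, $v_4=-\frac25\cdot\frac5{400}-\frac4{400}=-\frac6{400}$. The pattern $v_k=-\frac{k+2}{400}$ for $k\ge2$ is confirmed by induction: $\frac{k-1}{k+2}\cdot\frac{k+2}{400}+\frac4{400}=\frac{k+3}{400}$. Summing $v_2,\dots,v_k$,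
$$x_k=1-\frac{(k-1)(k+6)}{800}.$$
How long is this valid? In the linear regime $y_k=x_{k+1}+\frac1{100}$, so the requirement $y_k\ge\frac1{100}$ says precisely that the predicted $x_{k+1}$ is $\ge0$. Since $25\cdot32=800$, the formula holds up to $k=26$, and $x_{26}=0$ exactly.

The method has hit the minimizer, but it does not stop: $v_{26}=-\frac{28}{400}$, so $y_{26}=-\frac{25}{28}\cdot\frac{28}{400}=-\frac1{16}$ and $x_{27}=-\frac1{16}+\frac1{100}=-\frac{21}{400}$. It overshoots.

Let us put a price on this first fall. With the weights $t_k=\frac{k+1}2$ we compute two sums. Since $x_k\ge x_{25}=\frac{56}{800}>\frac1{100}$ for $k\le25$, and $(k+2)(k-1)(k+6)=k^3+7k^2+4k-12$,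
$$\sum_{k=1}^{26}t_{k+1}f(x_k)=\frac1{200}\sum_{k=1}^{25}(k+2)\Big(1-\frac{(k-1)(k+6)}{800}-\frac1{200}\Big)=\frac1{200}\Big(375-\frac{145300}{800}-\frac{375}{200}\Big)=0.9575,$$
$$\sum_{k=1}^{26}t_kv_k^2=\frac1{320000}\sum_{m=4}^{28}(m^3-m^2)=\frac{157100}{320000}\approx0.491 ,$$
where $m=k+2$ in the second line.

Now make the slope gentler. Replace $\frac1{100}$ by $\kappa=\frac8{(m-1)(m+6)}$, with $f(x)=\frac{x^2}2$ for $|x|\le\kappa$ and $f(x)=\kappa(|x|-\frac\kappa2)$ otherwise. The same computation gives $v_k=-\frac{\kappa(k+2)}4$ and $x_k=1-\frac\kappa8(k-1)(k+6)$ for $2\le k\le m$, with $x_m=0$; moreover $x_{m-1}=-v_m\ge\kappa$. Therefore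
$$\sum_{k=1}^{m}t_{k+1}f(x_k)=\frac\kappa2\sum_{k=1}^{m-1}(k+2)\Big(1-\frac\kappa2\Big)-\frac{\kappa^2}{16}\sum_{k=1}^{m-1}(k^3+7k^2+4k-12).$$
As $m\to\infty$ we have $\kappa\sim 8/m^2$, so the first term tends to $2$, the second to $\frac{64}{16}\cdot\frac14=1$, and the price of the first fall tends to $1$. In the same way $\sum_{k\le m}t_kv_k^2\to\frac1{2}$, because it behaves like $\frac{\kappa^2}{32}\cdot\frac{m^4}4$. The height $f(1)$ tends to zero, but the price of one fall does not: a gentler slope takes longer, and later steps carry larger weights.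

After the first fall come others, in the opposite direction, with larger weights. Do the total sums stay finite? Do they stay bounded by a multiple of the squared starting distance? That is the subject of this lecture.

## 2. The method, the two rules, and the two sums

Let $\mathcal H$ be a real Hilbert space and let $f:\mathcal H\to\mathbb R$ be convex and **$L$-smooth**, that is, continuously differentiable with $L$-Lipschitz gradient. Assume $\operatorname{argmin}f\ne\emptyset$, put $f_\star=\inf f$ and $F=f-f_\star$. Given $s\in(0,1/L]$, points $x_0,x_1\in\mathcal H$ and a sequence $(t_k)_{k\ge1}$ with $t_1=1$, Nesterov's accelerated gradient method is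
$$y_k=x_k+\frac{t_k-1}{t_{k+1}}(x_k-x_{k-1}),\qquad x_{k+1}=y_k-s\nabla f(y_k),\qquad k\ge1.$$
The Nesterov rule is $t_{k+1}=\frac{1+\sqrt{1+4t_k^2}}2$. The Chambolle–Dossal rule with parameter $\alpha\ge3$ is $t_k=\frac{k+\alpha-2}{\alpha-1}$; for $\alpha=3$ this is $t_k=\frac{k+1}2$, the rule of Section 1. Throughout, **either rule** means the Chambolle–Dossal rule with $\alpha=3$ or the Nesterov rule.

With $v_k=x_k-x_{k-1}$, the two properties in question are
$$\text{(S1)}\quad\sum_{k\ge1}t_{k+1}F(x_k)<\infty,\qquad\qquad \text{(S2)}\quad\sum_{k\ge1}t_k\|v_k\|^2<\infty .$$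
Known for the Chambolle–Dossal rule with $\alpha>3$: both hold, and consequently $F(x_k)=o(1/k^2)$. The problem, whose source is Radu Ioan Bot, Jalal Fadili, Dang-Khoa Nguyen, "The Iterates of Nesterov's Accelerated Algorithm Converge in The Critical Regimes", arXiv:2510.22715 (2025), asks whether (S1) and (S2) hold in general for $\alpha=3$ and for the Nesterov rule: four yes-or-no questions. All four answers are no. We use the partial sums
$$S_K=\sum_{k=1}^Kt_{k+1}F(x_k),\qquad V_K=\frac1s\sum_{k=1}^Kt_k\|v_k\|^2,\qquad S_0=V_0=0.$$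

**Theorem 1.** For every $L>0$ there are a convex, $L$-smooth $f:\ell^2\to\mathbb R$ with $\operatorname{argmin}f=\{0\}$ and a point $a\in\ell^2$ such that, for either rule, every $s\in(0,1/L]$ and $x_0=x_1=a$,
$$\sum_kt_{k+1}(f(x_k)-f_\star)=+\infty\quad\text{and}\quad\sum_kt_k\|x_k-x_{k-1}\|^2=+\infty.$$
Moreover, for each rule and each $s$, the set of $(x_0,x_1)$ for which (S1) fails, and likewise the set for which (S2) fails, is a dense $G_\delta$ in $\ell^2\times\ell^2$. Such counterexamples exist in every infinite-dimensional $\mathcal H$.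

(A $G_\delta$ is a countable intersection of open sets; the irrationals in $\mathbb R$ are a dense one.)

**Theorem 2.** For either rule and all $\mathcal H,f,s,x_0,x_1$: (S1) $\iff$ (S2). If they hold, then $t_k^2\big(F(x_k)+\frac1{2s}\|v_k\|^2\big)\to0$, so $f(x_k)-f_\star=o(1/k^2)$.

**Theorem 3.** Let either rule be used.

(i) Always $S_K\le4E_1\log(K+1)$, where $E_1=F(x_1)+\frac1{2s}\|x_1-x_\star\|^2\le\frac1s\|x_1-x_\star\|^2$ and $x_\star\in\operatorname{argmin}f$. Also $|S_K-V_K|\le58E_1+\frac1s\|v_1\|^2$.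

(ii) For $K\ge\max(1,\frac1{20sL})$ there is a convex $L$-smooth $f:\mathbb R\to\mathbb R$ with minimizer $0$ such that $x_0=x_1=1$ gives $S_K\ge\frac1s\big(\frac1{64}\log(20K)-27\big)$, and the same bound for $V_K$. In particular, already in dimension one there is no bound $S_\infty\le C\|x_1-x_\star\|^2/s$ with $C$ independent of $f$.

(iii) If $\psi(K)>0$ and $\psi(K)=o(\log K)$, then $f,a$ in Theorem 1 can be chosen so that also $\limsup_KS_K/\psi(K)=\limsup_KV_K/\psi(K)=\infty$ for either rule and every $s\in(0,1/L]$.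

**Theorem 4.** If for some $x_\star\in\operatorname{argmin}f$, $\gamma>1$ and $K_0$ one has $\langle\nabla f(y_k),y_k-x_\star\rangle\ge\gamma F(y_k)$ for all $k\ge K_0$, then (S1), (S2) and $F(x_k)=o(1/k^2)$ hold under either rule. For example, they hold for convex quadratics with a minimizer ($\gamma=2$).

**Textbook facts.** Put
$$D(u,y)=f(u)-f(y)-\langle\nabla f(y),u-y\rangle ,$$
the gap at $u$ between $f$ and its tangent at $y$. Convexity gives $D\ge0$; $L$-smoothness gives $D(u,y)\le\frac L2\|u-y\|^2$ (the descent lemma). For $f=\frac12\|\cdot\|^2$ one finds $D(u,y)=\frac12\|u-y\|^2$; if $f$ is affine on the segment from $y$ to $u$, with slope given by $\nabla f(y)$, then $D(u,y)=0$. Put also $g_k=\nabla f(y_k)$ and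
$$A_k=f(y_k)-f(x_{k+1})-\tfrac s2\|g_k\|^2 .$$
The descent lemma with $u=y_k-sg_k$ gives $f(x_{k+1})\le f(y_k)-s\|g_k\|^2+\frac{Ls^2}2\|g_k\|^2\le f(y_k)-\frac s2\|g_k\|^2$ since $sL\le1$. Hence $A_k\ge0$.

**Facts on $t_k$.** For either rule,
$$t_{k+1}(t_{k+1}-1)=t_k^2-\rho,\qquad\rho=\tfrac14\ \text{(Chambolle–Dossal, }\alpha=3),\quad\rho=0\ \text{(Nesterov)}.\tag{1}$$
Indeed $\frac{k+2}2\cdot\frac k2=\frac{(k+1)^2-1}4$ in the first case, and in the second $t_{k+1}$ is the positive root of $t^2-t=t_k^2$. Next, $t_k+\frac12\le t_{k+1}\le t_k+1$: in the first case $t_{k+1}=t_k+\frac12$, in the second use $2t_k\le\sqrt{1+4t_k^2}\le1+2t_k$. Consequently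
$$\tfrac{k+1}2\le t_k\le k,\qquad t_{k+1}\le2t_k,\qquad t_{k+1}\le3(t_{k+1}-1)\quad(k\ge1),\tag{2}$$
the last because $t_{k+1}\ge\frac32$.

## 3. The energy identity, and the term that disappears at $\alpha=3$

The natural first attempt is the classical one: find an energy that decreases, write its decrease exactly, and read off from the losses which sums are finite. Let us do this for a general sequence with $t_1=1$, $t_k\ge1$, and put
$$\rho_k=t_k^2-t_{k+1}(t_{k+1}-1).$$
Let $z_k=x_{k-1}+t_kv_k=x_k+(t_k-1)v_k$; since $t_1=1$, $z_1=x_1$. For $x_\star\in\operatorname{argmin}f$ let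
$$E_k=t_k^2F(x_k)+\tfrac1{2s}\|z_k-x_\star\|^2 .$$

**Lemma 1.** $E_{k+1}=E_k-t_{k+1}^2A_k-t_{k+1}(t_{k+1}-1)D(x_k,y_k)-t_{k+1}D(x_\star,y_k)-\rho_kF(x_k).$

*Proof.* Write $t=t_{k+1}$, $y=y_k$, $g=g_k$. The first aim is to see how $z$ moves. From $ty=tx_k+(t_k-1)v_k=(t-1)x_k+z_k$ we get $z_k=y+(t-1)(y-x_k)$. Also $z_{k+1}=x_k+t(x_{k+1}-x_k)=(1-t)x_k+t(y-sg)=z_k-stg$. So $z$ makes a gradient step of length $st$, and expanding the square,
$$\tfrac1{2s}\big(\|z_{k+1}-x_\star\|^2-\|z_k-x_\star\|^2\big)=-t(t-1)\langle g,y-x_k\rangle-t\langle g,y-x_\star\rangle+\tfrac s2t^2\|g\|^2 .$$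
Next expand the claimed losses:
$$-t^2A_k=t^2F(x_{k+1})-t^2F(y)+\tfrac s2t^2\|g\|^2,$$
$$-t(t-1)D(x_k,y)=-t(t-1)F(x_k)+t(t-1)F(y)-t(t-1)\langle g,y-x_k\rangle,$$
$$-tD(x_\star,y)=tF(y)-t\langle g,y-x_\star\rangle .$$
Add these three lines and $-\rho_kF(x_k)$. The coefficient of $F(y)$ is $-t^2+t(t-1)+t=0$; that of $F(x_k)$ is $-(t(t-1)+\rho_k)=-t_k^2$; the inner products and $\frac s2t^2\|g\|^2$ are exactly those of the $z$-increment. The total is $E_{k+1}-E_k$. $\square$

**Check on Section 1.** There $s=1$, $x_\star=0$, $\rho=\frac14$ and $\kappa=\delta=\frac1{100}$, where $\delta$ is the half-width of the rounded part. We have $E_1=f(1)+\frac12=0.50995$ and, since $z_{26}=12.5\cdot(-0.07)=-0.875$, $E_{26}=\frac12(0.875)^2=0.3828125$; the loss is $0.1271375$. Now the four kinds of losses for $k\le25$. For $k\le24$, $A_k=\kappa\cdot\kappa-\frac{\kappa^2}2=\frac{\kappa^2}2$, and $A_{25}=f(0.01)-f(0)-\frac{\kappa^2}2=0$; so the first kind sums to $\frac1{80000}\sum_{m=3}^{26}m^2=0.07745$.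 The gaps $D(x_k,y_k)$ vanish. $D(0,y_k)=\frac{\kappa^2}2$ gives $\frac{375}2\cdot\frac1{20000}=0.009375$. Finally $\sum_{k\le25}f(x_k)=0.16125$, so the last kind gives $0.0403125$. The sum is $0.1271375$, as it must be.

**What the identity gives for $\alpha>3$.** With $t_k=\frac{k+\alpha-2}{\alpha-1}$,
$$\rho_k=\frac{(k+\alpha-2)^2-k(k+\alpha-1)}{(\alpha-1)^2}=\frac{(\alpha-3)k+(\alpha-2)^2}{(\alpha-1)^2}.$$
For $\alpha>3$ this grows linearly in $k$, and $t_{k+1}=1+\frac k{\alpha-1}\le\frac{\alpha k}{\alpha-1}\le\frac{\alpha(\alpha-1)}{\alpha-3}\rho_k$. All losses are nonnegative and $E_k\ge0$, so summing Lemma 1 gives $\sum_kt_{k+1}F(x_k)\le\frac{\alpha(\alpha-1)}{\alpha-3}E_1$. This is (S1), in three lines.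

**Where it stops.** For either critical rule, $\rho_k=\rho$ by (1), with $\rho\in\{0,\frac14\}$. The loss term in $F(x_k)$ has lost its linear weight: it gives at most $\sum_kF(x_k)<\infty$, and under the Nesterov rule it gives nothing. The only other loss with weight $t_{k+1}$ and no differences of iterates in it is $t_{k+1}D(x_\star,y_k)$. It helps if $D(x_\star,y)$ controls $F(y)$, but $D(x_\star,y)$ is small when $f$ is nearly affine on the way from $y$ to $x_\star$, as in Section 1, where $D(0,y)=\frac{\kappa^2}2$ on the slope while $f(y)=\kappa|y|-\frac{\kappa^2}2$. We shall turn this weakness into a counterexample. First, everything that the identity does give.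

From now on, either rule is used. Since all losses are nonnegative, $E_k$ is nonincreasing, so
$$F(x_k)\le\frac{E_1}{t_k^2},\qquad\|z_k-x_\star\|\le R:=\sqrt{2sE_1},\tag{3}$$
$$\sum_k\Big[t_{k+1}^2A_k+t_{k+1}(t_{k+1}-1)D(x_k,y_k)+t_{k+1}D(x_\star,y_k)+\rho F(x_k)\Big]\le E_1.\tag{4}$$
The definition of $z_k$ reads $x_k=(1-\frac1{t_k})x_{k-1}+\frac1{t_k}z_k$, a convex combination. As $x_1=z_1$, induction gives $\|x_k-x_\star\|\le R$ for $k\ge1$. Hence
$$(t_k-1)\|v_k\|=\|z_k-x_k\|\le2R\ \ (k\ge1),\qquad t_k\|v_k\|\le6R\ \ (k\ge2),\tag{5}$$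
the second by $t_k\le3(t_k-1)$ for $k\ge2$, which is (2).

## 4. A second identity: potential and kinetic sums differ by a bounded amount

The purpose of this section is to show that (S1) and (S2) stand or fall together, with a quantitative bound. This halves the work later. The tool is the mechanical energy
$$W_k=F(x_k)+\tfrac1{2s}\|v_k\|^2 .$$

**Lemma 2.** $t_{k+1}^2W_{k+1}-t_k^2W_k=(t_{k+1}-\rho)F(x_k)-\tfrac{2t_k-1}{2s}\|v_k\|^2-t_{k+1}^2\big(A_k+D(x_k,y_k)\big).$

*Proof.* Let $w=y_k-x_k$, so $t_{k+1}w=(t_k-1)v_k$ and $v_{k+1}=w-sg_k$. Then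
$$\tfrac1{2s}\|v_{k+1}\|^2=\tfrac1{2s}\|w\|^2-\langle w,g_k\rangle+\tfrac s2\|g_k\|^2 .$$
By definition of $A_k$ and $D$, $F(x_{k+1})=F(y_k)-A_k-\frac s2\|g_k\|^2$ and $F(y_k)=F(x_k)-D(x_k,y_k)+\langle g_k,w\rangle$. Adding, the terms $\langle g_k,w\rangle$ and $\frac s2\|g_k\|^2$ cancel:
$$W_{k+1}=F(x_k)+\tfrac1{2s}\|w\|^2-A_k-D(x_k,y_k).$$
Multiply by $t_{k+1}^2=t_k^2+t_{k+1}-\rho$ and use $t_{k+1}^2\|w\|^2=(t_k-1)^2\|v_k\|^2=(t_k^2-(2t_k-1))\|v_k\|^2$. $\square$

**Lemma 3.** $|S_K-V_K|\le58E_1+\frac1s\|v_1\|^2$ for all $K\ge1$.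

*Proof.* Sum Lemma 2 over $k=1,\dots,K$. With $R_K=\sum_{k\le K}t_{k+1}^2(A_k+D(x_k,y_k))\ge0$,
$$S_K-V_K=t_{K+1}^2W_{K+1}-W_1+R_K+\rho\sum_{k\le K}F(x_k)-\tfrac1{2s}\sum_{k\le K}\|v_k\|^2 .$$

**Upper bound.** We drop the two negative terms. By $t_{k+1}\le3(t_{k+1}-1)$ and (4), $R_K+\rho\sum_{k\le K}F(x_k)\le3E_1$. By (3) and (5), $t_{K+1}^2W_{K+1}\le E_1+\frac{36R^2}{2s}=37E_1$. So $S_K-V_K\le40E_1$.

**Lower bound.** We drop the three nonnegative terms. By (5) and $t_k\ge\frac{k+1}2$,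
$$\tfrac1{2s}\sum_{k\ge2}\|v_k\|^2\le\frac{36R^2}{2s}\sum_{k\ge2}\frac4{(k+1)^2}=144E_1\Big(\frac{\pi^2}6-\frac54\Big)\le57E_1,$$
and $W_1\le E_1+\frac1{2s}\|v_1\|^2$. The term $k=1$ of the last sum adds another $\frac1{2s}\|v_1\|^2$. Hence $S_K-V_K\ge-58E_1-\frac1s\|v_1\|^2$. $\square$

**Proof of Theorem 2.** Both series have nonnegative terms, so boundedness of $S_K-V_K$ gives (S1) $\iff$ (S2). Suppose they hold. In Lemma 2 the first two terms on the right are absolutely summable by (S1) and (S2), the third by (4) and $t_{k+1}\le3(t_{k+1}-1)$. So $t_k^2W_k$ converges to some $\ell\ge0$. If $\ell>0$, then eventually $t_kW_k\ge\frac\ell{2t_k}\ge\frac\ell{2k}$, which contradicts $\sum_kt_kW_k\le\sum_k\big(t_{k+1}F(x_k)+\frac{t_k}{2s}\|v_k\|^2\big)<\infty$. So $\ell=0$, and $F(x_k)=o(1/k^2)$ since $t_k\ge\frac{k+1}2$. $\square$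

**Proof of Theorem 4.** For $k\ge K_0$, $D(x_\star,y_k)=\langle g_k,y_k-x_\star\rangle-F(y_k)\ge(\gamma-1)F(y_k)$, so (4) gives $\sum_{k\ge K_0}t_{k+1}F(y_k)<\infty$. As $A_k\ge0$, $F(x_{k+1})\le F(y_k)$; with $t_{k+2}\le2t_{k+1}$ we get $\sum_{k\ge K_0}t_{k+2}F(x_{k+1})<\infty$, which is (S1). Theorem 2 gives the rest. For a convex quadratic with minimizer $x_\star$ and (bounded, positive semidefinite) Hessian $Q$, $F(y)=\frac12\langle Q(y-x_\star),y-x_\star\rangle$ and $\langle\nabla f(y),y-x_\star\rangle=2F(y)$. $\square$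

**Proof of Theorem 3(i).** This shows that divergence can be at most logarithmic. By (3) and (2),
$$S_K\le E_1\sum_{k\le K}\frac{t_{k+1}}{t_k^2}\le2E_1\sum_{k\le K}\frac1{t_k}\le4E_1\sum_{k\le K}\frac1{k+1}\le4E_1\log(K+1).$$
The descent lemma at $x_\star$ gives $F(x_1)\le\frac L2\|x_1-x_\star\|^2$, so $E_1\le(\frac L2+\frac1{2s})\|x_1-x_\star\|^2\le\frac1s\|x_1-x_\star\|^2$. The last claim is Lemma 3. $\square$

## 5. A rounded tip that keeps its energy for $\kappa^{-2/3}$ steps

Read the proof of (i) backwards: $S_K$ is of order $\log K$ if $F(x_k)$ is, on average, of order $1/t_k^2$ over a long range of $k$. Now $E_k=t_k^2F(x_k)+\frac1{2s}\|z_k-x_\star\|^2$. If $E_k$ stays above a fixed constant and $x_k$ is close to $x_\star$, then $z_k-x_\star$ is nearly $(t_k-1)v_k$, so $t_k^2(F(x_k)+\frac1s\|v_k\|^2)$ is bounded below. Dividing by $t_k$ and summing, $S_K+V_K$ grows like $\sum1/t_k$. Lemma 3 then gives both sums separately. So we want a function on which *the energy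 hardly decays* long after the iterates have come *close to the minimizer*.

Take the slope $\kappa$ and the rounding width $\delta$ as independent parameters. For $\delta>0$ let
$$h_\delta(x)=\begin{cases}\frac{x^2}{2\delta},&|x|\le\delta,\\ |x|-\frac\delta2,&|x|>\delta,\end{cases}$$
the Huber function; Section 1 used $\kappa h_\delta$ with $\kappa=\delta=\frac1{100}$. It is convex, $|h_\delta'|\le1$, and $h_\delta'$ is $\frac1\delta$-Lipschitz. Since $\frac{x^2}{2\delta}-|x|+\frac\delta2=\frac{(|x|-\delta)^2}{2\delta}\ge0$, we have $|x|-\frac\delta2\le h_\delta(x)\le|x|$. Moreover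
$$0\le y\,h_\delta'(y)-h_\delta(y)\le\tfrac\delta2\quad\text{for all }y,\tag{6}$$
because the middle term is $\frac\delta2$ for $|y|\ge\delta$ and $\frac{y^2}{2\delta}$ for $|y|\le\delta$.

**How to choose $\delta$.** Run $\varphi=\kappa h_\delta$ with step $1$ from distance $1$ for $n$ steps. We shall see that the losses in Lemma 1 are at most of order $n^3\kappa^2$ (from $A_k$), $n\kappa/\delta$ (from $D(x_k,y_k)$, where a sharp tip hurts) and $n^2\kappa\delta$ (from $D(0,y_k)$, where a blunt tip hurts). The last two bounds are harmless for $n\lesssim\delta/\kappa$ and $n\lesssim(\kappa\delta)^{-1/2}$, and these agree when $\delta=\kappa^{1/3}$, giving $n\lesssim\kappa^{-2/3}$; the first bound asks for the same $n$. On the other hand, by (3) the iterates are close to $0$ as soon as $t_k^2\gg\frac1\kappa$, that is after about $\kappa^{-1/2}$ steps. The window from $\kappa^{-1/2}$ to $\kappa^{-2/3}$ has logarithmic length $\frac16\log\frac1\kappa$. The next lemma makes this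 precise; the ratio $\theta=\delta\kappa^{-1/3}$ is kept free because the step size will enter through it.

**Block Lemma.** Let $0<\kappa\le\delta\le\frac14$, $\theta=\delta\kappa^{-1/3}$, $b=\frac1{20}\min(\theta,\frac1\theta)$, $N=b\kappa^{-2/3}$, $K=\lfloor N\rfloor$. Apply either rule to $\varphi=\kappa h_\delta$ on $\mathbb R$ with step $s=1$ and $x_0=x_1=1$. Then
$$\min(S_K,V_K)\ge\tfrac1{96}\log\tfrac1\kappa-\tfrac1{16}|\log\theta|-27 .$$

*Proof.* $\varphi$ is convex and $\frac\kappa\delta$-smooth with $\frac\kappa\delta\le1$, so step $1$ is allowed; the minimizer is $0$ and the minimum is $0$. Since $\varphi(1)\le\kappa\le\frac14$, $E_1=\frac12+\varphi(1)\in[\frac12,\frac34]$. So $R^2=2E_1\le\frac32$ and $R\le\frac54$. Also $v_1=0$.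

**Step 1: the energy stays above $\frac14$, that is, $E_n\ge\frac14$ for integers $1\le n\le N$.** We bound each loss in Lemma 1 for $1\le k\le n-1$; there $t_{k+1}\le k+1\le n$ by (2).

- By convexity $\varphi(x_{k+1})\ge\varphi(y_k)+g_k(x_{k+1}-y_k)=\varphi(y_k)-g_k^2$, so $A_k\le\frac12g_k^2\le\frac12\kappa^2$ and $t_{k+1}^2A_k\le\frac12n^2\kappa^2$.
- By smoothness and (5), $t_{k+1}(t_{k+1}-1)D(x_k,y_k)\le t_{k+1}^2\frac\kappa{2\delta}|y_k-x_k|^2=\frac\kappa{2\delta}(t_k-1)^2v_k^2\le\frac{2\kappa R^2}\delta\le\frac{3\kappa}\delta$.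
- By (6), $D(0,y_k)=\kappa\big(y_kh_\delta'(y_k)-h_\delta(y_k)\big)\le\frac{\kappa\delta}2$, so $t_{k+1}D(0,y_k)\le\frac12n\kappa\delta$.
- $\rho\varphi(x_k)\le\frac14\kappa|x_k|\le\frac14\kappa R\le\kappa\le\frac\kappa\delta$.

Summing fewer than $n$ terms and using $n\le b\kappa^{-2/3}$, so that $n^3\kappa^2\le b^3$, $\frac{n\kappa}\delta\le\frac{b\kappa^{1/3}}\delta=\frac b\theta$ and $n^2\kappa\delta\le b^2\kappa^{-1/3}\delta=b^2\theta$,
$$E_1-E_n\le\tfrac12n^3\kappa^2+\tfrac{4n\kappa}\delta+\tfrac12n^2\kappa\delta\le\tfrac12b^3+\tfrac{4b}\theta+\tfrac12b^2\theta\le\tfrac1{16000}+\tfrac15+\tfrac1{800}<\tfrac14,$$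
because $b\le\frac1{20}$, $\frac b\theta\le\frac1{20}$ and $b\theta\le\frac1{20}$. As $E_1\ge\frac12$, the claim follows.

**Step 2: the window gives a logarithm for $S_K+V_K$.** Let $M=\lfloor\kappa^{-1/2}\rfloor$. Since $\kappa\le\frac14$, $\kappa^{-1/2}\ge 2$ and $\kappa^{-1/2}\le M+1\le2\kappa^{-1/2}$. We claim
$$S_K+V_K\ge\tfrac18\log\big(\tfrac b2\kappa^{-1/6}\big)-9.\tag{7}$$
If $N<M+1$, then $b\kappa^{-2/3}<2\kappa^{-1/2}$, so $\frac b2\kappa^{-1/6}<1$, the right side is negative, and (7) is trivial. Let $N\ge M+1$ and let $M<k\le K$. From $z_k=x_k+(t_k-1)v_k$ we have $\frac12z_k^2\le x_k^2+t_k^2v_k^2$, so Step 1 gives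
$$\tfrac14\le E_k\le t_k^2\varphi(x_k)+x_k^2+t_k^2v_k^2 .$$
The middle term must be made harmless. By $|x|\le h_\delta(x)+\frac\delta2$ and (3), $|x_k|\le\frac{\varphi(x_k)}\kappa+\frac\delta2\le\frac3{4\kappa t_k^2}+\frac\delta2$, hence
$$x_k^2\le\frac9{8\kappa^2t_k^4}+\frac{\delta^2}2\le\frac9{8\kappa^2t_k^4}+\frac18 .$$
So $\frac18\le t_k^2\varphi(x_k)+t_k^2v_k^2+\frac9{8\kappa^2t_k^4}$. Divide by $t_k$, use $t_k\le t_{k+1}$, and sum:
$$S_K+V_K\ge\frac18\sum_{M<k\le K}\frac1{t_k}-\frac9{8\kappa^2}\sum_{k>M}\frac1{t_k^5}.$$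
As $t_k\ge\frac{k+1}2$,
$$\sum_{k>M}t_k^{-5}\le32\sum_{k\ge M+1}(k+1)^{-5}\le32\int_{M+1}^\infty\frac{dx}{x^5}=8(M+1)^{-4}\le8\kappa^2,$$
so the last term is at most $9$. As $t_k\le k$ and $K+1>N$,
$$\sum_{M<k\le K}\frac1{t_k}\ge\log\frac{K+1}{M+1}\ge\log\frac{b\kappa^{-2/3}}{2\kappa^{-1/2}}=\log\big(\tfrac b2\kappa^{-1/6}\big).$$
This proves (7).

**Step 3: from the sum to each summand.** Note that
$$\log\big(\tfrac b2\kappa^{-1/6}\big)=\tfrac16\log\tfrac1\kappa-\log40-|\log\theta| .\tag{8}$$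
If $K\ge1$, Lemma 3 with $v_1=0$ gives $|S_K-V_K|\le58\cdot\frac34=43.5$. So
$$2\min(S_K,V_K)=S_K+V_K-|S_K-V_K|\ge\tfrac18\big[\tfrac16\log\tfrac1\kappa-\log40-|\log\theta|\big]-52.5 .$$
Halve this; since $\frac{\log40}{16}<0.24$ and $26.25+0.24<27$, the lemma follows. If $K=0$, then $N<1\le M+1$, and as in Step 2 $\log(\frac b2\kappa^{-1/6})<0$. By (8) the asserted bound equals $\frac1{16}\log(\frac b2\kappa^{-1/6})+\frac{\log40}{16}-27\le\frac1{16}\log(\frac b2\kappa^{-1/6})-26<0$, and it is trivial because $S_0=V_0=0$. $\square$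

**Proof of Theorem 3(ii).** We tune the block so that its window ends exactly at the given integer $K$. Put $\kappa=(20K)^{-3/2}$, $\delta=\kappa^{1/3}=(20K)^{-1/2}\le20^{-1/2}\le\frac14$ and $f=\frac1s\kappa h_\delta$; clearly $\kappa\le\delta$. The smoothness constant of $f$ is $\frac\kappa{s\delta}=\frac1{20Ks}\le L$. Since $y-sf'(y)=y-\kappa h_\delta'(y)$, the iterates for $(f,s)$ are those for $(\kappa h_\delta,1)$. In the Block Lemma $\theta=1$, $b=\frac1{20}$ and $N=\frac1{20}\cdot20K=K$. Both $S_K$ and $V_K$ for $(f,s)$ are $\frac1s$ times those of the block, and $\frac1{96}\log\frac1\kappa=\frac1{64}\log(20K)$. Here $\|x_1-x_\star\|=1$, so letting $K\to\infty$ excludes a bound $S_\infty\le C\|x_1-x_\star\|^2/s$ with $C$ independent of $f$. $\square$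

## 6. Infinitely many tips in orthogonal directions

**A single block is not a counterexample.** For a fixed $\varphi=\kappa h_\delta$ as above, $\varphi(x_k)\to0$ by (3). As $h_\delta$ is even, vanishes only at $0$ and increases with $|x|$, $x_k\to0$; then $y_k\to0$ because $0\le\frac{t_k-1}{t_{k+1}}\le1$. So eventually $|y_k|\le\delta$, where $y\varphi'(y)=2\varphi(y)$, and Theorem 4 with $\gamma=2$ gives (S1) and (S2). A single block has large but finite sums.

However, its sums are of order at least $\log\frac1\kappa$ while its squared starting distance is $1$. Scale the $i$-th block to starting distance $a_i$: its sums are multiplied by $a_i^2$. Place the blocks along the coordinate axes of $\ell^2$, where the method acts coordinatewise. It suffices that $\sum a_i^2<\infty$ while $\sum a_i^2\log\frac1{\kappa_i}=\infty$, which we get by letting $\kappa_i$ tend to zero extremely fast. To serve every $s$ at once, the ratio $\theta$ must not depend on $i$; the choice $\delta_i=\varepsilon_i^{1/3}$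 below ensures that.

**The construction.** Let $a_i=2^{-i}$ for $i\ge1$, $a=(a_i)\in\ell^2$, choose any
$$0<\varepsilon_i\le\min(1,L^{3/2})\,e^{-8\cdot4^i},\qquad\delta_i=\varepsilon_i^{1/3},$$
and put
$$f(x)=\sum_{i\ge1}f_i(x_i),\qquad f_i(\xi)=a_i^2\varepsilon_ih_{\delta_i}(\xi/a_i).$$

*Proof of Theorem 1.*

**Step 1: $f$ is convex and $L$-smooth with $\operatorname{argmin}f=\{0\}$.** Each $f_i$ is convex, $f_i\ge0$, and $f_i(\xi)=0$ iff $\xi=0$. Its derivative $f_i'(\xi)=a_i\varepsilon_ih_{\delta_i}'(\xi/a_i)$ is Lipschitz with constant $\frac{\varepsilon_i}{\delta_i}=\varepsilon_i^{2/3}\le L$. As $f_i(0)=f_i'(0)=0$, $f_i(\xi)\le\frac L2\xi^2$. So $f$ is finite and convex on $\ell^2$, $f_\star=0$ and $\operatorname{argmin}f=\{0\}$. The map $G(x)=(f_i'(x_i))_i$ satisfies $G(0)=0$ and $|G(x)_i-G(x')_i|\le L|x_i-x_i'|$, so it is an $L$-Lipschitz map $\ell^2\to\ell^2$. Summing $0\le f_i(x_i+h_i)-f_i(x_i)-f_i'(x_i)h_i\le\frac L2h_i^2$ over $i$ (the series $\sum f_i'(x_i)h_i$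 converges absolutely),
$$0\le f(x+h)-f(x)-\langle G(x),h\rangle\le\tfrac L2\|h\|^2 .$$
Hence $\nabla f=G$, and $f$ is $L$-smooth.

**Step 2: reduction to blocks.** Fix $s\in(0,1/L]$, a rule, and $x_0=x_1=a$. Since $\nabla f$ acts coordinatewise, so does the method. Put $\kappa_i=s\varepsilon_i$ and $\varphi_i=\kappa_ih_{\delta_i}$. Then
$$a_i\eta-sf_i'(a_i\eta)=a_i\eta-sa_i\varepsilon_ih_{\delta_i}'(\eta)=a_i\big(\eta-\varphi_i'(\eta)\big),$$
so $x_{k,i}=a_iu^{(i)}_k$, where $u^{(i)}$ is generated by the same rule with step $1$ for $\varphi_i$ from $u_0=u_1=1$. Also $f_i(a_iu)=\frac{a_i^2}s\varphi_i(u)$. Let $S^{(i)}_K,V^{(i)}_K$ be the sums of the blocks. All terms are nonnegative, so by Tonelli's theorem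
$$\sum_kt_{k+1}f(x_k)=\frac1s\sum_ia_i^2S^{(i)}_\infty,\qquad\sum_kt_k\|v_k\|^2=\sum_ia_i^2V^{(i)}_\infty .\tag{9}$$

**Step 3: divergence.** Check the hypotheses of the Block Lemma: $\delta_i\le e^{-8\cdot4^i/3}\le\frac14$, and $\kappa_i=s\varepsilon_i^{2/3}\delta_i\le sL\delta_i\le\delta_i$. The ratio is $\theta_i=\delta_i\kappa_i^{-1/3}=s^{-1/3}$, independent of $i$. With
$$K_i=\lfloor b_s\kappa_i^{-2/3}\rfloor,\qquad b_s=\tfrac1{20}\min(s^{1/3},s^{-1/3}),\qquad C_s=27+\tfrac1{48}|\log s|,$$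
the Block Lemma says
$$\min\big(S^{(i)}_{K_i},V^{(i)}_{K_i}\big)\ge\tfrac1{96}\log\tfrac1{\kappa_i}-C_s .\tag{10}$$
Since $\log\frac1{\kappa_i}\ge8\cdot4^i-\log s$ and $a_i^2=4^{-i}$, both $a_i^2S^{(i)}_\infty$ and $a_i^2V^{(i)}_\infty$ are at least $\frac1{12}-C_s'4^{-i}$ with $C_s'=C_s+\frac1{96}|\log s|$. The terms of the two series over $i$ in (9) are nonnegative and do not tend to $0$, so both series diverge. Neither $f$ nor $a$ depends on $s$ or the rule, so one pair refutes (S1) and (S2) for both rules and all $s$.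

**Step 4: genericity.** Fix $s$ and the rule. Each iterate is a continuous function of $(x_0,x_1)$, being composed of linear maps and $\nabla f$. Hence $\Phi(x_0,x_1)=\sum_kt_{k+1}f(x_k)\in[0,\infty]$ is a supremum of continuous functions, its partial sums; each $\{\Phi>m\}$ is open, and $\{\Phi=\infty\}=\bigcap_m\{\Phi>m\}$ is a $G_\delta$. The same holds for $\sum_kt_k\|v_k\|^2$. For density, suppose $x_{0,i}=x_{1,i}=a_i$ for all $i>n$. These coordinates evolve as in Step 2, whatever the others do, and alone contribute $\frac1s\sum_{i>n}a_i^2S^{(i)}_\infty=\infty$, respectively $\sum_{i>n}a_i^2V^{(i)}_\infty=\infty$. Such pairs, with $n$ arbitrary, are dense: given $(p,q)$, replace the coordinates beyond $n$ by those of $a$; the change tends to $0$ in norm as $n\to\infty$.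

**Step 5: every infinite-dimensional $\mathcal H$.** An orthonormal sequence in $\mathcal H$ identifies $\ell^2$ isometrically with a closed subspace; let $P$ be the orthogonal projection onto it. The function $f\circ P$ is convex, with gradient $\nabla f(Px)$ in the subspace, so it is $L$-smooth, and it attains its minimum at $0$. Start at $x_0=x_1=a$ in the subspace. The iterates stay there and coincide with those above, as do both sums. $\square$

**Proof of Theorem 3(iii).** The gain of block $i$ happens by time $K_i$, so we choose $\varepsilon_i$ small enough for $\psi$ to be behind at that time. In the construction require additionally that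
$$\psi(K)\le a_i^3\log K\quad\text{for all }K\ge\varepsilon_i^{-1/2},$$
which is possible for each $i$ because $\psi(K)=o(\log K)$. Fix $s$ and the rule. Since $K_i\ge b_ss^{-2/3}\varepsilon_i^{-2/3}-1$ and $\varepsilon_i\to0$, we have $K_i\ge\varepsilon_i^{-1/2}$ for large $i$; in particular $K_i\to\infty$. As $b_s\le1$, $K_i\le\kappa_i^{-2/3}$, so $\log\frac1{\kappa_i}\ge\frac32\log K_i$. Keeping only coordinate $i$ in the sums for $f$, (10) shows that both $S_{K_i}$ and $V_{K_i}$ for $f$ are at least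
$$\frac{a_i^2}s\Big(\frac1{64}\log K_i-C_s\Big),$$
which is positive for large $i$. Dividing by $\psi(K_i)\le a_i^3\log K_i$,
$$\frac{\min(S_{K_i},V_{K_i})}{\psi(K_i)}\ge\frac1{sa_i}\Big(\frac1{64}-\frac{C_s}{\log K_i}\Big)\longrightarrow\infty .\qquad\square$$

## 7. The rate $o(1/k^2)$ along the divergent example

By Theorem 2, (S1) implies $f(x_k)-f_\star=o(1/k^2)$. The example, started at $x_0=x_1=a$, shows that the converse fails: (S1) is false there, yet $f(x_k)=o(1/k^2)$.

To see this, fix a coordinate $i$. It runs the method for the $L$-smooth function $f_i$ on $\mathbb R$ with step $s$. As at the start of Section 6, $f_i(x_{k,i})\to0$, hence $x_{k,i}\to0$ and $y_{k,i}\to0$, so eventually $|y_{k,i}|\le a_i\delta_i$. There $f_i(\xi)=\frac{\varepsilon_i}{2\delta_i}\xi^2$ and $f_i'(\xi)\xi=2f_i(\xi)$. Theorem 4 gives (S1) and (S2) for this coordinate, and Theorem 2 then gives $t_k^2f_i(x_{k,i})\to0$ as $k\to\infty$. Moreover (3), applied to the coordinate, gives for all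 $k$
$$t_k^2f_i(x_{k,i})\le f_i(a_i)+\frac{a_i^2}{2s}\le\Big(\frac L2+\frac1{2s}\Big)a_i^2,$$
which is summable in $i$. By dominated convergence for series, $t_k^2f(x_k)=\sum_it_k^2f_i(x_{k,i})\to0$.

Two limits of what has been proved should be kept in view. Whether $f(x_k)-f_\star=o(1/k^2)$ holds in general in the critical case is not settled here. And the divergent example is infinite-dimensional: in finite dimension these notes prove only the failure of any uniform bound, Theorem 3(ii), and the positive criterion of Theorem 4.
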